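# A scattered subspace of $C_p(K)$ that is not $\sigma$-discrete

## 1. Scattered spaces, $\sigma$-discrete spaces, and subspaces of $C_p(K)$

We work in ZFC. We need a few notions from general topology. Compact spaces may be taken Hausdorff, as usual. The compact spaces we construct are Hausdorff, and the one proof about an arbitrary compact space (Section 9) does not use it.

**Definition (scattered space, derivatives, height).** A space $X$ is *scattered* if every nonempty subspace of $X$ has an isolated point. Put $X^{(0)}=X$, let $X^{(\xi+1)}$ be the set of non-isolated points of $X^{(\xi)}$, and let $X^{(\xi)}=\bigcap_{\eta<\xi}X^{(\eta)}$ at limit $\xi$. These are closed sets, and $X$ is scattered exactly when $X^{(\xi)}=\emptyset$ for some $\xi$. The least such $\xi$ is the *height* of $X$. The sets $X^{(\xi)}\setminus X^{(\xi+1)}$ are the *Cantor–Bendixson levels*.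

A convergent sequence together with its limit has levels {terms}, {limit}, so its height is $2$. Every ordinal with the order topology is scattered, because the least element of a nonempty subset is isolated in that subset. The rationals are not scattered.

**Definition ($\sigma$-discrete).** A space is *$\sigma$-discrete* if it is a countable union of discrete subspaces. The subspaces need not be closed.

Every countable space is $\sigma$-discrete, by singletons. The ordinal $\omega_1$ is scattered but not $\sigma$-discrete. Indeed, if $\omega_1=\bigcup_nX_n$, then some $X_n$ is stationary, since countably many clubs have a nonempty intersection. The limit ordinals $\alpha<\omega_1$ with $X_n\cap\alpha$ cofinal in $\alpha$ form a club, so some such $\alpha$ lies in $X_n$. It is a non-isolated point of $X_n$, so $X_n$ is not discrete.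

**Definition ($C_p(K)$, Eberlein–Grothendieck space).** For a compact space $K$, $C_p(K)$ is the set of continuous functions $K\to\mathbb R$ with the topology of pointwise convergence. Basic neighborhoods of $g$ are the sets $\{h:|h(t)-g(t)|<\varepsilon\text{ for all }t\in F\}$ with $F\subset K$ finite and $\varepsilon>0$. We write $C_p(K,2)$ for the subspace of $\{0,1\}$-valued functions. A space is *Eberlein–Grothendieck* if it is homeomorphic to a subspace of $C_p(K)$ for some compact $K$.

For example, let $D$ be an infinite discrete set, let $K=D\cup\{\infty\}$ be its one-point compactification, and let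
$$X=\{\mathbf 1_{\{d\}}:d\in D\}\cup\{0\}\subset C_p(K,2).$$
Each $\mathbf 1_{\{d\}}$ is isolated in $X$ by its value at $d$. A neighborhood of $0$ given by a finite $F$ contains every $\mathbf 1_{\{d\}}$ with $d\notin F$. So $X$ is again the one-point compactification of $D$, a scattered space of height $2$ and a union of two discrete subspaces.

For $\{0,1\}$-valued functions the $\varepsilon$ disappears: taking $\varepsilon\le1$, a basic neighborhood of $g$ in $C_p(K,2)$ consists of the $h$ that *agree with $g$ on a finite set* $F$.

**Definition (zero-dimensional, weight).** A space is *zero-dimensional* if it has a base of clopen sets. The *weight* $w(K)$ is the least cardinality of a base of $K$. For an infinite set $P$, the cube $2^P$ is zero-dimensional and compact, and it has a base of $|P|$ clopen sets, one for each finite partial function $P\to2$. Every closed subspace of $2^P$ is zero-dimensional compact of weight at most $|P|$.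

**Definition (metaLindelöf).** A space is *metaLindelöf* if every open cover has an open refinement that covers the space and is point-countable, meaning that each point is in only countably many of its members. It is *hereditarily* metaLindelöf if all its subspaces are metaLindelöf. An uncountable discrete space is metaLindelöf, by singletons, but not Lindelöf.

Scattered spaces need not be $\sigma$-discrete, as $\omega_1$ shows. Avilés and Guerrero Sánchez, in "Are Eberlein-Grothendieck scattered spaces $\sigma$-discrete?" (arXiv:1202.6310, 2012), ask whether this can still happen inside a $C_p(K)$: *is every scattered Eberlein–Grothendieck space $\sigma$-discrete?* The answer is no.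

**Theorem 1.** There are a zero-dimensional compact space $K$ and a scattered subspace $X\subset C_p(K,2)$ that is not $\sigma$-discrete.

The proof gives more, and it costs nothing to replace $\omega$ by an arbitrary infinite cardinal $\lambda$.

**Theorem 2.** Let $\lambda$ be an infinite cardinal.

* (a) There are a zero-dimensional compact $K$ and a scattered $X\subset C_p(K,2)$ with $|X|=w(K)=2^\lambda$, of height exactly $\lambda^+$, such that $X$ is not a union of $\le\lambda$ discrete subspaces. For $\lambda=\omega$, $X$ is moreover hereditarily metaLindelöf.
* (b) The height in (a) is least possible: every scattered space of height $<\lambda^+$ is a union of $\le\lambda$ discrete subspaces.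
* (c) If $X$ is a scattered Eberlein–Grothendieck space in which every point has a neighborhood of cardinality $\le\lambda$, then $X$ is a union of $\le\lambda$ discrete subspaces. In particular, locally countable scattered Eberlein–Grothendieck spaces are $\sigma$-discrete. If $2^\lambda=\lambda^+$, then by (a) the bound $\lambda$ cannot be raised to $\lambda^+$.

Theorem 1 is Theorem 2(a) with $\lambda=\omega$. Throughout, fix $\lambda$ and call a set *small* if its cardinality is at most $\lambda$. On a first pass read $\lambda=\omega$, $\lambda^+=\omega_1$, small $=$ countable. Recall that $\lambda^+$ is regular: a small set of ordinals below $\lambda^+$ is bounded below $\lambda^+$.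

## 2. Short heights, and what norm separation does and does not give

The easiest case is a space with few levels.

**Proof of Theorem 2(b).** Let $X$ have height $\theta<\lambda^+$. For $x\in X$, the least $\xi$ with $x\notin X^{(\xi)}$ is not $0$, and it is not a limit because derivatives are intersections at limits. So every $x$ lies in exactly one level, and
$$X=\bigcup_{\xi<\theta}\bigl(X^{(\xi)}\setminus X^{(\xi+1)}\bigr).$$
Each level consists of isolated points of $X^{(\xi)}$, so it is discrete. There are $|\theta|\le\lambda$ levels. $\square$

Hence a counterexample must have height at least $\omega_1$. In large height, a natural attempt at a positive answer uses the function space. It starts well.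

**Lemma 1.** Let $X\subset C_p(K)$ be scattered. Then $X=\bigcup_{\varepsilon}X_\varepsilon$, with $\varepsilon$ ranging over the positive rationals, where $\|x-y\|_\infty\ge\varepsilon$ for distinct $x,y\in X_\varepsilon$.

**Proof.** List the levels of $X$ one after another, each well-ordered in some way. This gives a well-ordering $X=\{x_\alpha:\alpha<\theta\}$. We check that $\{x_\beta:\beta\le\alpha\}$ is open in $X$. If $x_\alpha$ is in level $\xi$, this set is $(X\setminus X^{(\xi)})\cup S$ with $S$ a subset of level $\xi$. The first part is open. Each $s\in S$ has an open neighborhood $W$ in $X$ with $W\cap X^{(\xi)}=\{s\}$, so $W\subset(X\setminus X^{(\xi)})\cup S$. Hence the union is open.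

So for each $\alpha$ there are a finite $F\subset K$ and a rational $\varepsilon_\alpha>0$ with
$$\{y\in X:|y(t)-x_\alpha(t)|<\varepsilon_\alpha\ \text{for all }t\in F\}\subset\{x_\beta:\beta\le\alpha\}.$$
If $\beta>\alpha$, then $x_\beta$ is not in the left-hand set, so $\|x_\beta-x_\alpha\|_\infty\ge\varepsilon_\alpha$. Put $X_\varepsilon=\{x_\alpha:\varepsilon_\alpha=\varepsilon\}$. $\square$

The next step would be to pass from norm-separated to discrete, and here the attempt stops. In $C_p(K,2)$ any two distinct functions are at norm distance $1$, so for two-valued functions Lemma 1 says nothing at all. Already the set $\{\mathbf 1_{\{d\}}:d\in D\}\cup\{0\}$ of Section 1 is $1$-separated in norm and not discrete. In Section 9 we shall see that local smallness is enough to carry the attempt through. Without it, the two-valued case is the place to look for a counterexample.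

## 3. Two-valued functions from a system of sets

Here is a way to produce scattered subspaces of $C_p(K,2)$. Let $P$ be a set, $r$ a function from $P$ to the ordinals, and let sets $L_\beta\subset P$ with $\beta\in L_\beta$ be given for $\beta\in P$, such that

$$\gamma\in L_\beta\ \Longrightarrow\ L_\gamma\subset L_\beta,\tag{1}$$
$$\gamma\in L_\beta,\ \gamma\ne\beta\ \Longrightarrow\ r(\gamma)>r(\beta).\tag{2}$$

By (2), for $\beta\neq\gamma$ we never have both $\gamma\in L_\beta$ and $\beta\in L_\gamma$. For $\gamma\in P$ let $x_\gamma\in2^P$ be given by
$$x_\gamma(\beta)=1\iff\gamma\in L_\beta .$$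
Let $K$ be the closure of $\{x_\gamma:\gamma\in P\}$ in $2^P$. For $\beta\in P$ let $e_\beta:K\to\{0,1\}$ be the coordinate function $e_\beta(x)=x(\beta)$, which is continuous, and put
$$X=\{e_\beta:\beta\in P\}\subset C_p(K,2).$$

For example, let $P=D\cup\{p\}$ with $L_p=\{p\}$, $L_d=\{d,p\}$, $r(p)=1$, $r(d)=0$. Then $x_p$ is constantly $1$, and $x_d$ is the characteristic function of $\{d\}$. For infinite $D$ these converge to $0\in 2^P$. Here $e_p$ is $1$ at $x_p$ and $0$ elsewhere, while $e_d$ is $1$ exactly at $x_p$ and $x_d$. So $X$ is, up to adding a fixed function, the example of Section 1 with one more point of $K$.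

**Lemma 2.** The map $\beta\mapsto e_\beta$ is injective and $X$ is scattered. More precisely,
$$V_\beta=\{e_\delta:e_\delta(x_\beta)=1\}=\{e_\delta:\beta\in L_\delta\}\tag{3}$$
is an open neighborhood of $e_\beta$ in $X$, and $r(\delta)<r(\beta)$ for every $e_\delta\in V_\beta\setminus\{e_\beta\}$.

**Proof.** Let $\beta\ne\gamma$. One of $\gamma\in L_\beta$, $\beta\in L_\gamma$ fails; say $\gamma\notin L_\beta$. Then $e_\gamma(x_\gamma)=1$ because $\gamma\in L_\gamma$, and $e_\beta(x_\gamma)=0$. So $e_\beta\ne e_\gamma$.

The set $V_\beta$ is open, as it is defined by the value at the single point $x_\beta\in K$, and $e_\beta\in V_\beta$ because $\beta\in L_\beta$. If $\beta\in L_\delta$ and $\delta\ne\beta$, then (2) gives $r(\beta)>r(\delta)$. Finally, for nonempty $Y\subset X$ choose $e_\beta\in Y$ with $r(\beta)$ minimal. No other element of $V_\beta$ is in $Y$, so $V_\beta\cap Y=\{e_\beta\}$ and $e_\beta$ is isolated in $Y$. $\square$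

The simplest systems have finite $L_\beta$, and they are useless for us.

**Remark (finite sets do not suffice).** If every $L_\beta$ is finite, then $X$ is $\sigma$-discrete. Let $X_n=\{e_\beta:|L_\beta|=n\}$ and suppose $e_\gamma\in X_n$, $e_\delta\in V_\gamma\cap X_n$. Then $\gamma\in L_\delta$, so $L_\gamma\subset L_\delta$ by (1). Both sets have $n$ elements, so they are equal and $\delta\in L_\gamma$. Hence $\delta=\gamma$, and $V_\gamma\cap X_n=\{e_\gamma\}$.

What configuration in $P$ would prevent discreteness? A discrete piece $X_n$ isolates $e_\gamma$ by a finite set $F_\gamma\subset K$. The points of $F_\gamma$ may be arbitrary points of $K$, including limits of the $x_i$ and points at which $e_\gamma$ vanishes. So we want many $e_s$ in the piece such that one point of $K$ can tell only one of them from $e_\gamma$.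

**Definition (star).** A *star of size $m$* is a tuple $(\gamma;s_1,\dots,s_m)$ in $P$ with $s_j\ne\gamma$ and $\gamma\in L_{s_j}$ for all $j$, and $L_{s_i}\cap L_{s_j}=L_\gamma$ for all $i\ne j$.

In the small example above, $(p;d_1,\dots,d_m)$ with distinct $d_j\in D$ is a star, since $L_{d_i}\cap L_{d_j}=\{p\}=L_p$.

**Lemma 3.** If $(\gamma;s_1,\dots,s_m)$ is a star, then for every $x\in K$
$$\bigl|\{j:x(s_j)\neq x(\gamma)\}\bigr|\le1.\tag{4}$$

**Proof.** Condition (4) involves finitely many coordinates of $x$, so it defines a closed set, and it suffices to check it for $x=x_i$, $i\in P$. If $x_i(\gamma)=1$, then $i\in L_\gamma\subset L_{s_j}$ by (1), so $x_i(s_j)=1$ for all $j$ and the set in (4) is empty. If $x_i(\gamma)=0$, then $i\notin L_\gamma=L_{s_j}\cap L_{s_l}$ for $j\ne l$. So $i\in L_{s_j}$ for at most one $j$, that is, $x_i(s_j)=1$ for at most one $j$. $\square$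

**Lemma 4.** Suppose that for every $c:P\to\lambda$ there is a color $n<\lambda$ such that for every $m\in\mathbb N$ there is a star of size $m$ all of whose members have color $n$. Then $X$ is not a union of $\le\lambda$ discrete subspaces.

**Proof.** Suppose $X=\bigcup_{n<\lambda}X_n$ with each $X_n$ discrete. For $\beta\in P$ choose $n$ with $e_\beta\in X_n$. As $X_n$ is discrete and the functions are two-valued, there is a finite $F_\beta\subset K$ such that $e_\beta$ is the only element of $X_n$ agreeing with $e_\beta$ on $F_\beta$. Let $c(\beta)=(n,|F_\beta|)\in\lambda\times\omega$. Since $|\lambda\times\omega|=\lambda$, the hypothesis applies to $c$. It gives a color $(n,k)$ and a star $(\gamma;s_1,\dots,s_{k+1})$ all of whose members have color $(n,k)$.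

Each $e_{s_j}$ lies in $X_n$, and it differs from $e_\gamma$ because $s_j\ne\gamma$. So there is $x\in F_\gamma$ with $x(s_j)\ne x(\gamma)$. If $k=0$, then $F_\gamma=\emptyset$, which is already impossible for $j=1$. If $k\ge1$, then there are $k+1$ indices and only $k$ points in $F_\gamma$, so two different indices share the same $x$. This contradicts (4). $\square$

We note why the color must be fixed before $m$: the required size $k+1$ is read off from the color. From here on the problem is purely combinatorial. We need a system $(P,r,L)$ satisfying (1), (2) in which every coloring by $\lambda$ colors has such stars.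

## 4. The set $P$ of all pairs $(\rho,a)$

The remark on finite sets says that the $L_\beta$ must be infinite. We take *everything* that can be built with small sets.

By recursion on $\mu<\lambda^+$ let $P_\mu$ be the set of all pairs $(\rho,a)$ such that $\rho<\lambda^+$, $a$ is a small subset of $\bigcup_{\nu<\mu}P_\nu$, and $r(x)>\rho$ for all $x\in a$, where $r(\rho,a):=\rho$. Put $P=\bigcup_{\mu<\lambda^+}P_\mu$. For instance $P_0=\{(\rho,\emptyset):\rho<\lambda^+\}$, and $P_1$ contains $(0,\{(1,\emptyset),(2,\emptyset)\})$. The key feature is closure:

$$\text{if }\rho<\lambda^+,\ a\subset P\text{ is small, and }r(x)>\rho\text{ for all }x\in a,\text{ then }(\rho,a)\in P.\tag{5}$$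

Indeed, each $x\in a$ is in some $P_{\mu_x}$. By regularity of $\lambda^+$ there is $\mu<\lambda^+$ above all $\mu_x$, and then $(\rho,a)\in P_\mu$.

Define recursively
$$L_{(\rho,a)}=\{(\rho,a)\}\cup\bigcup_{x\in a}L_x,\qquad L(b)=\bigcup_{x\in b}L_x\quad(b\subset P).$$
So for $\beta=(\rho,a)$ we have $L_\beta=\{\beta\}\cup L(a)$. The following are proved by induction on the least $\mu$ with $\beta=(\rho,a)\in P_\mu$.

* Each $L_\beta$ is small: it is one point together with a union of at most $\lambda$ small sets. Hence $L(b)$ is small for every small $b$.
* Condition (1) holds: let $\gamma\in L_\beta$. If $\gamma=\beta$ there is nothing to prove. Otherwise $\gamma\in L_x$ for some $x\in a$, and $L_\gamma\subset L_x\subset L_\beta$.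
* Condition (2) holds: if $\gamma\in L_\beta$, $\gamma\neq\beta$, then $\gamma\in L_x$ for some $x\in a$, so $r(\gamma)\ge r(x)>\rho=r(\beta)$.

In particular, all elements of $L_\beta$ have $r\ge r(\beta)$, all elements of $L(a)$ have $r>\rho$ when $(\rho,a)\in P$, and Lemmas 2, 3 and 4 apply to $(P,r,L)$.

Let us see stars in this $P$. Put $\gamma=(1,\emptyset)$, $s_1=(0,\{\gamma\})$, $s_2=(0,\{\gamma,(2,\emptyset)\})$. Then $L_{s_1}=\{s_1,\gamma\}$ and $L_{s_2}=\{s_2,\gamma,(2,\emptyset)\}$ meet in $\{\gamma\}=L_\gamma$, so $(\gamma;s_1,s_2)$ is a star. With $s_3=(0,\{\gamma,(2,\emptyset),(3,\emptyset)\})$ the triple $(\gamma;s_2,s_3)$ is not a star, because $L_{s_2}\cap L_{s_3}$ also contains $(2,\emptyset)$. Such extra common elements are the danger.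

## 5. Monochromatic pairs, and the obstacle to larger stars

As a warm-up, let $c:P\to\lambda$ and look for a star of size $1$ in one color, that is, for $\gamma\in L_s$ with $\gamma\ne s$ and $c(\gamma)=c(s)$.

Let $B$ be the set of colors $n$ for which $\{r(x):c(x)=n\}$ is bounded in $\lambda^+$. By regularity there is $\rho<\lambda^+$ strictly above all these at most $\lambda$ bounds. For each $n\in\lambda\setminus B$ choose $x_n$ with $c(x_n)=n$ and $r(x_n)>\rho$. Let $a=\{x_n:n\in\lambda\setminus B\}$ and $s=(\rho,a)$, which is in $P$ by (5). Let $n=c(s)$. Since $r(s)=\rho$ is above the bounds of all colors in $B$, we have $n\notin B$. So $x_n\in a\subset L_s$ has the same color as $s$.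

This defeats the neighborhoods $V_\gamma$: no matter how $X$ is divided into $\lambda$ pieces, some $e_\gamma$ has another point of its piece in $V_\gamma$. But it does not handle an arbitrary finite $F_\gamma$, for which Lemma 4 needs large stars. The argument does not extend as it stands, for two reasons. It does not allow us to prescribe $\gamma$, because we learn which $x_n$ matters only after $s$ has been colored. And $a$ contains representatives of all unbounded colors, so two points $s$ built from the same representatives have $L$-sets that share much more than $L_\gamma$.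

To build $s_2$ after $s_1$ over the same $\gamma$, we must be able to say: "give me $a$ that *contains* $\gamma$, with $L(a)$ *avoiding* $L_{s_1}\setminus L_\gamma$, and with $c(\rho,a)$ the prescribed color." So we carry two kinds of demands on $a$, what it contains and what $L(a)$ avoids. We then look for a color that can always be realized, once certain initial demands are met, under every further consistent demand.

## 6. Demands, persistent colors, and large monochromatic stars

**Lemma 5.** Let $c:P\to\lambda$. There is $n<\lambda$ such that for every $m\in\mathbb N$ there is a star $(\gamma;s_1,\dots,s_m)$ with $c(\gamma)=c(s_1)=\dots=c(s_m)=n$.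

For $\rho<\lambda^+$ let $\mathbb D_\rho$ be the set of pairs $(b,f)$ of small subsets of $P$ such that $r>\rho$ on $b$ and $L(b)\cap f=\emptyset$. Its elements are called *conditions*. Write $(b',f')\le(b,f)$, and say that $(b',f')$ *extends* $(b,f)$, if $b'\supset b$ and $f'\supset f$. A small set $a\subset\{x\in P:r(x)>\rho\}$ *satisfies* $(b,f)$ if $b\subset a$ and $L(a)\cap f=\emptyset$. For such $a$ we have $(\rho,a)\in P$ by (5), so $c(\rho,a)$ makes sense. For example, $(\{(2,\emptyset)\},\{(3,\emptyset)\})$ is a condition in $\mathbb D_0$. It is satisfied by $\{(2,\emptyset)\}$ and by $\{(2,\emptyset),(4,\emptyset)\}$, and it is not satisfied by any $a$ with $(3,\emptyset)\in L(a)$.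

**Step 1: a persistent color at each $\rho$.** The purpose is to find, for each $\rho$, a color that survives all further demands.

**Claim 1.** For each $\rho<\lambda^+$ there are $(b_\rho,f_\rho)\in\mathbb D_\rho$ and $n_\rho<\lambda$ such that for every $(b,f)\le(b_\rho,f_\rho)$ in $\mathbb D_\rho$ some $a$ satisfies $(b,f)$ and has $c(\rho,a)=n_\rho$.

**Proof.** Suppose this fails for some $\rho$. Then for every condition in $\mathbb D_\rho$ and every color $n$ there is an extension $(b,f)\in\mathbb D_\rho$ such that no $a$ satisfying $(b,f)$ has $c(\rho,a)=n$. In words, every color can be killed by strengthening the demands.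

First, the union of an increasing chain of at most $\lambda$ conditions $(b^i,f^i)$ is a condition. The unions $\bigcup b^i$ and $\bigcup f^i$ are small, $r>\rho$ on $\bigcup b^i$, and for all $i,j$
$$L(b^i)\cap f^j\subset L(b^{\max(i,j)})\cap f^{\max(i,j)}=\emptyset .\tag{6}$$
So we can recursively choose conditions $(b^n,f^n)$ for $n<\lambda$, with increasing coordinates, where $(b^n,f^n)$ extends $\bigl(\bigcup_{i<n}b^i,\bigcup_{i<n}f^i\bigr)$ and kills color $n$: no $a$ satisfying $(b^n,f^n)$ has $c(\rho,a)=n$. For $n=0$ we start from $(\emptyset,\emptyset)$.

Let $b=\bigcup_{n<\lambda}b^n$. It is small with $r>\rho$, so $(\rho,b)\in P$. For each $n$ we have $b^n\subset b$, and $L(b)\cap f^n=\bigcup_iL(b^i)\cap f^n=\emptyset$ by (6). So $b$ satisfies every $(b^n,f^n)$. Now take $n=c(\rho,b)$: the set $b$ satisfies $(b^n,f^n)$ and has color $n$, contradicting the choice of $(b^n,f^n)$. This proves Claim 1.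

Note where the size of the sets $a$ enters. All $\lambda$ colors are killed one by one, and the union of the $\lambda$ many small demands must itself be an allowed second coordinate. With finite sets this step is unavailable, in accordance with the remark in Section 3.

**Step 2: one color, and well-spaced ordinals.** The purpose is to make the color independent of $\rho$ and to separate the initial demands by rank. By regularity of $\lambda^+$ there is $n<\lambda$ such that $Z=\{\rho<\lambda^+:n_\rho=n\}$ has size $\lambda^+$. This $n$ is the color in the lemma, and it does not depend on $m$. For $\rho\in Z$ choose $h(\rho)<\lambda^+$ greater than $\rho$ and greater than $r(x)$ for all $x\in L(b_\rho)\cup f_\rho$. This is possible because that set is small.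

Let $m$ be given. As $Z$ is unbounded, choose $\rho_1<\dots<\rho_m<\rho_{m+1}=:\rho$ in $Z$ with $\rho_{j+1}\ge h(\rho_j)$ for $1\le j\le m$. Then for $j\le m$
$$\rho_j<r<\rho_{j+1}\ \text{on }L(b_{\rho_j}),\qquad r<\rho_{j+1}\ \text{on }f_{\rho_j}.\tag{7}$$
The lower bound holds because $r>\rho_j$ on $b_{\rho_j}$ and, by (2), passing from $b$ to $L(b)$ only adds elements of larger $r$.

**Step 3: the center.** By Claim 1, applied to the condition $(b_\rho,f_\rho)$ itself, choose $a_0$ satisfying $(b_\rho,f_\rho)$ with $c(\rho,a_0)=n$, and let $\gamma=(\rho,a_0)$. All elements of $L_\gamma$ have $r\ge\rho=\rho_{m+1}\ge\rho_{j+1}$. Hence by (7)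
$$L_\gamma\cap f_{\rho_j}=\emptyset\quad\text{and}\quad L_\gamma\cap L(b_{\rho_j})=\emptyset\qquad(j\le m).\tag{8}$$

**Step 4: the spikes.** We now choose $s_m,s_{m-1},\dots,s_1$ in this order, with $s_j=(\rho_j,a_j)$, $c(s_j)=n$, $\gamma\in a_j$, and
$$L(a_j)\cap(L_{s_i}\setminus L_\gamma)=\emptyset\ \text{ for }i>j,\qquad L(a_j)\cap L(b_{\rho_i})=\emptyset\ \text{ for }i<j.\tag{9}$$
The first part of (9) keeps $s_j$ away from the spikes already chosen. The second keeps it away from what the later spikes will be forced to contain, so that the later demands remain consistent.

At step $j$ put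
$$b=b_{\rho_j}\cup\{\gamma\},\qquad f=f_{\rho_j}\cup\bigcup_{i>j}(L_{s_i}\setminus L_\gamma)\cup\bigcup_{i<j}L(b_{\rho_i}).$$
We check that $(b,f)\in\mathbb D_{\rho_j}$. Both sets are small, since the sets $L_{s_i}$ and $L(b_{\rho_i})$ are small. We have $r>\rho_j$ on $b$, since $r(\gamma)=\rho>\rho_j$. It remains to see that $L(b)=L(b_{\rho_j})\cup L_\gamma$ misses $f$.

* $L_\gamma$ misses $f_{\rho_j}$ and all $L(b_{\rho_i})$ by (8), and it trivially misses $L_{s_i}\setminus L_\gamma$.
* $L(b_{\rho_j})\cap f_{\rho_j}=\emptyset$, because $(b_{\rho_j},f_{\rho_j})\in\mathbb D_{\rho_j}$.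
* $L(b_{\rho_j})$ misses $L_{s_i}=\{s_i\}\cup L(a_i)$ for $i>j$. It misses $L(a_i)$ by the second part of (9) for $s_i$, since $j<i$. And $s_i\notin L(b_{\rho_j})$, because $r(s_i)=\rho_i\ge\rho_{j+1}$ while $r<\rho_{j+1}$ on $L(b_{\rho_j})$.
* $L(b_{\rho_j})$ misses $L(b_{\rho_i})$ for $i<j$, because $r<\rho_{i+1}\le\rho_j$ on $L(b_{\rho_i})$ while $r>\rho_j$ on $L(b_{\rho_j})$.

So $(b,f)$ is a condition in $\mathbb D_{\rho_j}$ extending $(b_{\rho_j},f_{\rho_j})$. As $\rho_j\in Z$, Claim 1 gives $a_j$ satisfying $(b,f)$ with $c(\rho_j,a_j)=n$. Then $\gamma\in b\subset a_j$, and $L(a_j)\cap f=\emptyset$ contains both parts of (9). Put $s_j=(\rho_j,a_j)$.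

**Step 5: it is a star.** All members have color $n$ by construction. We have $\gamma\in a_j\subset L_{s_j}$, and $s_j\neq\gamma$ since $r(s_j)=\rho_j<\rho=r(\gamma)$. Let $j<i$. By (1), $L_\gamma\subset L_{s_i}\cap L_{s_j}$. Conversely, suppose $y\in L_{s_i}\cap L_{s_j}$ and $y\notin L_\gamma$. Then $y\in L_{s_i}\setminus L_\gamma$, so $y\notin L(a_j)$ by (9). As $L_{s_j}=\{s_j\}\cup L(a_j)$, we get $y=s_j$. But $r(s_j)=\rho_j<\rho_i$, while all elements of $L_{s_i}$ have $r\ge\rho_i$. This is a contradiction, so $L_{s_i}\cap L_{s_j}=L_\gamma$. This proves Lemma 5. $\square$

## 7. The space over $P$ is not a union of $\lambda$ discrete subspaces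

Let $K$ and $X$ be the spaces of Section 3 for the system $(P,r,L)$ of Section 4. Then $K$ is a closed subspace of $2^P$, hence zero-dimensional and compact. The space $X\subset C_p(K,2)$ is scattered by Lemma 2. Lemma 5 is exactly the hypothesis of Lemma 4, so $X$ is not a union of $\le\lambda$ discrete subspaces. For $\lambda=\omega$ this proves Theorem 1. $\square$

## 8. Height, cardinality, weight and point-countable covers

We finish the proof of Theorem 2(a).

**Height.** We show by induction that $X^{(\xi)}\subset\{e_\beta:r(\beta)\ge\xi\}$. This is trivial for $\xi=0$, and at limits it follows by taking intersections. Suppose it holds for $\xi$ and let $e_\beta\in X^{(\xi+1)}$. Then $e_\beta\in X^{(\xi)}$, so $r(\beta)\ge\xi$. If $r(\beta)=\xi$, then by Lemma 2 all other elements $e_\delta$ of $V_\beta$ have $r(\delta)<\xi$ and so are not in $X^{(\xi)}$. Hence $V_\beta\cap X^{(\xi)}=\{e_\beta\}$ and $e_\beta$ is isolated in $X^{(\xi)}$, contradicting $e_\beta\in X^{(\xi+1)}$. So $r(\beta)\ge\xi+1$.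

Since $r<\lambda^+$ on $P$, we get $X^{(\lambda^+)}=\emptyset$, so the height is at most $\lambda^+$. If it were smaller, $X$ would be a union of $\le\lambda$ discrete subspaces by (b), contradicting Section 7. So the height is exactly $\lambda^+$.

**Cardinality.** By induction, $|P_\mu|\le2^\lambda$. Indeed $\bigcup_{\nu<\mu}P_\nu$ has at most $\lambda\cdot2^\lambda=2^\lambda$ elements, hence at most $(2^\lambda)^\lambda=2^\lambda$ small subsets, and $|P_\mu|\le\lambda^+\cdot2^\lambda=2^\lambda$. So $|P|\le\lambda^+\cdot2^\lambda=2^\lambda$. Conversely, the index set $\{(\rho,\emptyset):0<\rho<\lambda\}$ has size $\lambda$, and for each of its $2^\lambda$ subsets $a$ the pair $(0,a)$ is in $P$. So $|P|=2^\lambda$, and $|X|=|P|=2^\lambda$ by injectivity.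

**Weight.** Since $K\subset2^P$, $w(K)\le|P|=2^\lambda$. In the other direction, the sets $\{x\in K:x(\beta)=1\}$ are clopen, and they are distinct because the $e_\beta$ are. So $K$ has at least $2^\lambda$ clopen sets; in particular $K$ is infinite and its weight is infinite. Given a base, each clopen set is compact and so is a finite union of members of the base. Hence the number of clopen sets is at most $w(K)$, and $w(K)=2^\lambda$.

**Hereditarily metaLindelöf for $\lambda=\omega$.** Let $Y\subset X$ and let $\mathcal U$ be a cover of $Y$ by open subsets of $Y$. For $e_\beta\in Y$ pick $U_\beta\in\mathcal U$ containing $e_\beta$. Then $\{U_\beta\cap V_\beta:e_\beta\in Y\}$ consists of open subsets of $Y$, refines $\mathcal U$, and covers $Y$. By (3), $e_\delta\in V_\beta$ iff $\beta\in L_\delta$, and $L_\delta$ is countable. So each $e_\delta$ is in $U_\beta\cap V_\beta$ for only countably many $\beta$. This completes the proof of Theorem 2(a). $\square$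

## 9. Locally small spaces: from norm separation to clopen pieces

We prove Theorem 2(c). Let $X\subset C_p(K)$ be scattered, with every point having a neighborhood of size $\le\lambda$.

**Step 1: reduction to a statement about norm-separated sets.** The purpose is to use Lemma 1. It writes $X$ as a countable union of sets $X_\varepsilon$ that are $\varepsilon$-separated in norm, and each $X_\varepsilon$ inherits the local cardinality hypothesis. We shall prove:

**Claim 2.** If $Y\subset C_p(K)$ is $\varepsilon$-separated in norm and every point of $Y$ has a neighborhood in $Y$ of size $\le\lambda$, then $Y$ is a disjoint union of relatively clopen sets of size $\le\lambda$.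

This suffices. Discard empty pieces and enumerate each piece as $\{y_{i,\xi}:\xi<\lambda\}$, with repetitions allowed. For fixed $\xi$ the set $\{y_{i,\xi}:i\}$ has exactly one point in each of the disjoint open pieces, so it is discrete. Thus $Y$ is a union of $\le\lambda$ discrete subspaces. Applying this to each $Y=X_\varepsilon$, we see that $X$ is a union of at most $\omega\cdot\lambda=\lambda$ discrete subspaces.

From here on let $Y$ be as in Claim 2.

**Step 2: pointwise closure is controlled by a countable algebraic operation.** The purpose is to make pointwise closed sets by a closing-off argument. For $A\subset Y$ let $\mathrm{alg}_{\mathbb Q}(A)$ be the $\mathbb Q$-algebra generated by $A\cup\{1\}$, that is, all polynomials with rational coefficients in elements of $A$. We show: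

$$\text{if }x\in C(K)\text{ is in the pointwise closure of }A,\text{ then }x\text{ is in the norm closure of }\mathrm{alg}_{\mathbb Q}(A).\tag{10}$$

If $a(t)=a(t')$ for all $a\in A$, then $x(t)=x(t')$, because $\{y:y(t)=y(t')\}$ is pointwise closed. So $x=g\circ\varphi$, where $\varphi=(a)_{a\in A}:K\to\mathbb R^A$ and $g:\varphi(K)\to\mathbb R$. The map $\varphi:K\to\varphi(K)$ is continuous from a compact space onto a Hausdorff space, so it is closed, hence a quotient map. Since $g\circ\varphi=x$ is continuous, $g$ is continuous. The coordinates separate the points of the compact set $\varphi(K)$. So by the Stone–Weierstrass theorem $g$ is a uniform limit on $\varphi(K)$ of real polynomials in the coordinates. The coordinates are bounded on $\varphi(K)$, so we may change the coefficients slightly and take them rational. Composing with $\varphi$ gives (10).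

**Step 3: good sets.** The purpose is to obtain many clopen subsets of $Y$ of controlled size. For each $g\in C(K)$ there is at most one $x\in Y$ with $\|x-g\|_\infty<\varepsilon/2$, since two such points would be at distance $<\varepsilon$. Let $\Phi(A)$ be the set of all $x\in Y$ with $\|x-g\|_\infty<\varepsilon/2$ for some $g\in\mathrm{alg}_{\mathbb Q}(A)$. An element of $\mathrm{alg}_{\mathbb Q}(A)$ involves only finitely many members of $A$, so
$$\Phi(A)=\bigcup\{\Phi(F):F\subset A\text{ finite}\}.\tag{11}$$
For finite $F$ the algebra is countable, and each of its elements accounts for at most one point. Hence $\Phi(F)$ is countable.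

For each $y\in Y$ choose an open $U_y\ni y$ in $Y$ with $|U_y|\le\lambda$. Call $A\subset Y$ *good* if $\Phi(A)\subset A$ and $U_y\subset A$ for all $y\in A$. We need four facts.

* A good set $A$ is clopen in $Y$. It is open, being the union of the $U_y$, $y\in A$. It is closed: if $x\in Y$ is in the pointwise closure of $A$, then by (10) $x$ is in the norm closure of $\mathrm{alg}_{\mathbb Q}(A)$, so $x\in\Phi(A)\subset A$.
* Every $A\subset Y$ is contained in a smallest good set $G(A)$. The set $Y$ is good, and since $\Phi$ is monotone, the intersection of all good sets containing $A$ is good.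
* $|G(A)|\le|A|+\lambda$. Let $A_0=A$ and $A_{k+1}=A_k\cup\Phi(A_k)\cup\bigcup_{y\in A_k}U_y$. By (11), $|\Phi(A_k)|\le|A_k|+\omega$, so by induction $|A_k|\le|A|+\lambda$. The set $\bigcup_kA_k$ is good: a finite $F\subset\bigcup_kA_k$ lies in some $A_k$, whence $\Phi(F)\subset A_{k+1}$, and (11) applies; the condition on $U_y$ is clear. It contains $A$ and has size at most $|A|+\lambda$.
* The union of a nonempty chain of good sets is good. A finite subset of the union lies in one member of the chain, so (11) gives the condition on $\Phi$. The condition on $U_y$ is clear.

**Step 4: induction on $\kappa=|Y|$.** The purpose is to cut $Y$ into clopen pieces of smaller cardinality. If $\kappa\le\lambda$, take $Y$ itself as the only piece. Let $\kappa>\lambda$, and assume Claim 2 for sets of smaller cardinality. Write $Y=\{y_\xi:\xi<\kappa\}$, and put $C_0=\emptyset$ and $C_\xi=G(\{y_\eta:\eta<\xi\})$ for $0<\xi\le\kappa$. (The empty set need not be good, but it is clopen, and that is all we use about $C_0$.)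

The sequence is increasing, consists of clopen sets, and $C_\kappa=Y$. It is continuous at limits: for a limit $\xi\le\kappa$, the union $\bigcup_{0<\zeta<\xi}C_\zeta$ is a union of a chain of good sets, so it is good. It contains $y_\eta$ for all $\eta<\xi$, hence it contains $C_\xi$. The other inclusion is monotonicity.

Put $D_\xi=C_{\xi+1}\setminus C_\xi$ for $\xi<\kappa$. These sets are clopen in $Y$ and pairwise disjoint. They cover $Y$: given $y\in Y$, the least $\zeta\le\kappa$ with $y\in C_\zeta$ is neither $0$ nor a limit, so $\zeta=\xi+1$ with $\xi<\kappa$ and $y\in D_\xi$. Moreover $|D_\xi|\le|C_{\xi+1}|\le|\xi|+\lambda<\kappa$.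

Each $D_\xi$ inherits the hypotheses of Claim 2. By the induction hypothesis it is a disjoint union of sets of size $\le\lambda$ that are clopen in $D_\xi$, hence clopen in $Y$. All these sets together form the required partition of $Y$. This proves Claim 2, and with it the first assertion of (c). The assertion on locally countable spaces is the case $\lambda=\omega$.

**Step 5: the bound in (c).** Suppose $2^\lambda=\lambda^+$. The space $X$ in (a) has cardinality $2^\lambda=\lambda^+$, so trivially every point has a neighborhood of size $\le\lambda^+$. Yet $X$ is not a union of $\le\lambda$ discrete subspaces. So in the hypothesis of (c) the bound $\lambda$ cannot be replaced by $\lambda^+$. $\square$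

**Remark (the ordinal $\omega_1$).** Every $\alpha<\omega_1$ has the countable neighborhood $[0,\alpha]$, so $\omega_1$ is locally countable. It is scattered and not $\sigma$-discrete by Section 1. By Theorem 2(c) it is therefore not Eberlein–Grothendieck, so this familiar example could not have answered the question.
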